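\title{A separable sequential group that is neither metrizable nor $c_\omega$}

\begin{abstract}
We construct, in ZFC, a Boolean topological group of cardinality $\omega_1$ that is separable and sequential but neither metrizable nor $c_\omega$. This answers a question of Hru\v{s}\'ak and Shibakov. The group is generated by a compact separable subspace, all of its finite powers are sequential, and its topology is determined by $\omega_1$ compact sets but by no countable family of countably compact sets. The construction uses an almost disjoint family of size $\omega_1$ and a coherent sequence of finite-to-one functions on the countable ordinals. The topology is the initial topology for retractions onto countable $k_\omega$-groups, and sequentiality follows from a closing-off argument.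
\end{abstract}

\section{Introduction}

All topological groups in this paper are Hausdorff. A subset $A$ of a space $Z$ is \emph{sequentially closed} if it contains the limit of every sequence of points of $A$ that converges in $Z$, and $Z$ is \emph{sequential} if every sequentially closed subset of $Z$ is closed. A family $\mathcal K$ of subsets of $Z$ \emph{determines the topology} of $Z$ if a set $F\subseteq Z$ is closed if and only if $F\cap K$ is closed in $K$ for every $K\in\mathcal K$; only the ``if'' direction is a condition on $\mathcal K$. The space $Z$ is a \emph{$c_\omega$-space} if its topology is determined by an increasing sequence $C_0\subseteq C_1\subseteq\cdots$ of closed countably compact subspaces with $Z=\bigcup_nC_n$. A \emph{$k_\omega$-space} is defined in the same way with compact $C_n$. In a Hausdorff space compact sets are closed and countably compact, so Hausdorff $k_\omega$-spaces are $c_\omega$.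

A group can be sequential for two quite different reasons. It may be metrizable, so that every point in the closure of a set is the limit of a sequence from that set. Or it may be a $k_\omega$-space whose pieces $C_n$ are metrizable: then a sequentially closed set is closed in each piece, hence closed, although the group need not be first countable (Example~\ref{ex:countable}). It is consistent with ZFC that for countable groups there is nothing else: it follows from a set-theoretic principle called the Invariant Ideal Axiom that every countable sequential group is either metrizable or $k_\omega$. This dichotomy does not extend to separable groups, because there is a separable sequential group that is $c_\omega$ but not $k_\omega$.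

The property $c_\omega$ is the natural repair. It covers that example, and it costs nothing in the countable case: every open cover of a countable space has a countable subcover, so a countable countably compact space is compact, and a countable $c_\omega$-space is $k_\omega$. This leads to the following question of Hru\v{s}\'ak and Shibakov \cite{HS}.

\begin{quote}
\emph{Does there exist a separable sequential group that is neither $c_\omega$ nor metrizable?}
\end{quote}

\noindent An answer should either construct such a group in ZFC alone or prove it consistent with ZFC that every separable sequential group is $c_\omega$ or metrizable. A separable group is the closure of a countable subgroup, so one might guess that an axiom which tames the countable sequential groups also tames the separable ones. The weak point of this guess is that the countable dense subgroup is not closed: its sequences may converge to points outside it, and among these new points there is room for uncountable combinatorics. We show that the room suffices. Recall that a group is \emph{Boolean} if every element is its own inverse; such a group is abelian, since $xy=(xy)^{-1}=y^{-1}x^{-1}=yx$.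

\begin{theorem}[ZFC]\label{thm:main}
There is a Boolean topological group $G$ of cardinality $\omega_1$ that is separable and sequential, but neither $c_\omega$ nor metrizable. Moreover, $G$ can be chosen so that:
\begin{enumerate}
\item[(a)] $G$ is algebraically generated by a compact separable subspace, so $G$ is $\sigma$-compact;
\item[(b)] every finite power $G^l$, $l\ge1$, is sequential (and separable, not $c_\omega$, not metrizable);
\item[(c)] the topology of $G$ is determined by a family of $\omega_1$ compact subsets, but by no countable family of countably compact subsets.
\end{enumerate}
\end{theorem}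

The cardinality $\omega_1$ is optimal for an example in ZFC, since it is consistent that every countable sequential group is metrizable or $k_\omega$, hence metrizable or $c_\omega$.

Section~\ref{sec:komega} collects the facts about $c_\omega$-spaces and $k_\omega$-groups that we need. Section~\ref{sec:model} explains the plan of the construction and works the main argument in its smallest case. The combinatorics on $\omega_1$ is in Section~\ref{sec:coherent}, the group is defined in Section~\ref{sec:group}, its topology is analyzed in Section~\ref{sec:reflection}, and Section~\ref{sec:proof} completes the proof.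

\medskip
\noindent\textbf{Notation.} An ordinal is the set of smaller ordinals, so $\xi<\delta$ and $\xi\in\delta$ mean the same. The ordinal $\omega_1$ is the first uncountable one; we use that every $\delta<\omega_1$ is a countable set and that every countable subset of $\omega_1$ is bounded. We write $[S]^{<\omega}$ for the set of finite subsets of $S$ and $[S]^{\le m}$ for the set of subsets with at most $m$ elements. Boolean groups are written additively, and $[S]^{<\omega}$ is a Boolean group under symmetric difference, with zero element $\emptyset$. A subset of $S$ is identified with its characteristic function, a point of the compact group $2^S$; the topology that a family of subsets of $S$ inherits from $2^S$ is called \emph{pointwise}. If $S$ is countable, $2^S$ is metrizable.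

\section{Topologies determined by a sequence of sets}\label{sec:komega}

A space is \emph{countably compact} if every countable open cover has a finite subcover. For a Hausdorff space this holds if and only if every infinite subset has an \emph{accumulation point}, that is, a point each of whose neighborhoods contains infinitely many points of the subset. Closed subspaces and finite unions of countably compact subspaces are countably compact. We also use the following observation: if $y_k\to y$ in a Hausdorff space and every neighborhood of $q$ contains $y_k$ for infinitely many $k$, then $q=y$, since otherwise disjoint neighborhoods of $q$ and $y$ give a contradiction.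

\begin{lemma}\label{lem:general}
Let $Z$ be a Hausdorff space.
\begin{enumerate}
\item[(i)] If $C_0\subseteq C_1\subseteq\cdots$ cover $Z$ and determine its topology, then every compact subset of $Z$ lies in some $C_n$.
\item[(ii)] If $Z$ is sequential, then every countably compact subspace of $Z$ is closed.
\item[(iii)] If $Z$ is $c_\omega$, then so is every closed subspace of $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose the compact set $K$ lies in no $C_n$, and pick $x_j\in K\setminus C_j$ for each $j$. For each $m$ we have $x_j\notin C_m$ when $j\ge m$. Since the $C_m$ cover $Z$, each point occurs only finitely often in the sequence, so $E=\{x_j:j<\omega\}$ is infinite. Every subset of $E$ meets each $C_m$ in a finite set and is therefore closed in $Z$. Thus $E$ is an infinite, closed, discrete subset of the compact space $K$, which is impossible.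

(ii) Let $D\subseteq Z$ be countably compact, and let $x_i\in D$ converge to $x$. Some $q\in D$ has the property that each of its neighborhoods contains $x_i$ for infinitely many $i$: take a value repeated infinitely often if $\{x_i:i<\omega\}$ is finite, and an accumulation point in $D$ otherwise. Then $x=q\in D$. So $D$ is sequentially closed, hence closed.

(iii) Let $(C_n)$ witness that $Z$ is $c_\omega$ and let $Y\subseteq Z$ be closed. The sets $C_n\cap Y$ are closed, countably compact, increasing, and cover $Y$. If $F\subseteq Y$ and $F\cap C_n$ is closed in $C_n\cap Y$ for all $n$, then $F\cap C_n$ is closed in $C_n$ for all $n$, because $C_n\cap Y$ is closed in $C_n$. So $F$ is closed in $Z$.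
\end{proof}

The building blocks of our group are $k_\omega$-groups obtained by refining a metrizable group topology along a compact generating set. Let $\Gamma$ be a Boolean group, $\rho$ a metrizable group topology on $\Gamma$, and $Q\ni0$ a subset that is compact in $\rho$ and generates $\Gamma$. Let $L_n$ be the set of sums of $n$ elements of $Q$, with $L_0=\{0\}$. Each $L_n$ is a continuous image of $Q^n$, hence compact in $\rho$; we have $L_n+L_m=L_{n+m}$; the sequence increases because $0\in Q$; and $\bigcup_nL_n=\Gamma$. Define
\[
\tau(\Gamma,\rho,Q)=\{O\subseteq\Gamma:\ O\cap L_n \text{ is open in } (L_n,\rho)\text{ for every } n\}.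
\]

\begin{lemma}\label{lem:komega}
Let $\tau=\tau(\Gamma,\rho,Q)$.
\begin{enumerate}
\item[(i)] $\tau$ is a Hausdorff topology finer than $\rho$, it agrees with $\rho$ on each $L_n$, and the sets $L_n$ determine it. The space $(\Gamma,\tau)$ is $k_\omega$ and sequential.
\item[(ii)] Let $\tau'=\tau(\Gamma',\rho',Q')$, with $n$-fold sums $L'_n$. If $f:(\Gamma,\rho)\to(\Gamma',\rho')$ is continuous and maps each $L_n$ into some $L'_m$, then $f:(\Gamma,\tau)\to(\Gamma',\tau')$ is continuous.
\item[(iii)] $\tau$ is a group topology.
\item[(iv)] For $l\ge1$, the product topology $\tau^l$ on $\Gamma^l$ equals $\tau(\Gamma^l,\rho^l,Q^l)$. Thus $F\subseteq\Gamma^l$ is closed in $\tau^l$ if and only if $F\cap L_n^l$ is closed in $(L_n^l,\rho^l)$ for every $n$.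
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The family $\tau$ is closed under unions and finite intersections and contains $\rho$, so it is a Hausdorff topology. The trace on $L_n$ of a member of $\tau$ is $\rho$-open in $L_n$ by definition, so the two topologies agree on $L_n$. Passing to complements in the definition shows that the compact sets $L_n$ determine $\tau$. If $F$ is sequentially closed in $\tau$, then $F\cap L_n$ is sequentially closed in the metrizable space $L_n$, hence closed in $L_n$ for every $n$, so $F$ is closed.

(ii) If $O'\in\tau'$ and $f(L_n)\subseteq L'_m$, then $f^{-1}(O')\cap L_n$ is the preimage of $O'\cap L'_m$ under the continuous map $f|_{L_n}:(L_n,\rho)\to(L'_m,\rho')$, so it is open in $L_n$.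

(iii) Inversion is the identity map. Translation by $g\in L_m$ maps $L_n$ into $L_{n+m}$ and is its own inverse, so it is a homeomorphism of $(\Gamma,\tau)$ by (ii). It therefore suffices to find, for each $W\in\tau$ with $0\in W$, a set $V\in\tau$ with $0\in V$ and $V+V\subseteq W$; then for $O\in\tau$ containing $x+y$ we apply this to $W=O+x+y$ and obtain $(x+V)+(y+V)\subseteq O$.

We build $V$ one level at a time. Fix a metric $d$ for $\rho$, and put $A_0=\{0\}$. Suppose $A_{n-1}\subseteq L_{n-1}$ is compact and $A_{n-1}+A_{n-1}\subseteq W$. The set $P=\{(x,y)\in L_n^2:x+y\in W\}$ is open in $L_n^2$, since addition maps $L_n^2$ continuously into $L_{2n}$ and $W\cap L_{2n}$ is open in $L_{2n}$. It contains the compact set $A_{n-1}^2$, so there is $\varepsilon>0$ such that $P$ contains every $(x,y)\in L_n^2$ for which both $x$ and $y$ are at distance less than $\varepsilon$ from $A_{n-1}$. Let $A_n=\{x\in L_n:d(x,A_{n-1})\le\varepsilon/2\}$. Then $A_n$ is compact, $A_n+A_n\subseteq W$, and $A_{n-1}$ lies in the interior of $A_n$ relative to $L_n$.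

Put $V=\bigcup_nA_n$. Since the $A_n$ increase, $V+V\subseteq W$. Let $x\in V\cap L_m$ and pick $n\ge m$ with $x\in A_n$. Then $A_{n+1}$ is a neighborhood of $x$ in $L_{n+1}$, so $A_{n+1}\cap L_m\subseteq V$ is a neighborhood of $x$ in $L_m$. Hence $V\cap L_m$ is open in $L_m$ for every $m$, and $V\in\tau$.

(iv) The set $Q^l$ is compact, contains $0$, and its $n$-fold sums form the set $L_n^l$; these sets cover $\Gamma^l$. So $\tau'=\tau(\Gamma^l,\rho^l,Q^l)$ is defined, and it is a group topology by (iii). The coordinate projections map $L_n^l$ into $L_n$, so by (ii) they are continuous from $\tau'$ to $\tau$, and $\tau^l\subseteq\tau'$. The embedding $\epsilon_j$ of $\Gamma$ onto the $j$-th axis of $\Gamma^l$ maps $L_n$ into $L_n^l$, so by (ii) it is continuous from $\tau$ to $\tau'$. The identity map of $\Gamma^l$ is $(x_1,\dots,x_l)\mapsto\sum_j\epsilon_j(x_j)$, which is continuous from $\tau^l$ to $\tau'$ because addition is continuous in $\tau'$. Hence $\tau'\subseteq\tau^l$.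
\end{proof}

\begin{example}\label{ex:countable}
Let $\Gamma=[\omega]^{<\omega}$, let $\rho$ be the pointwise topology, and let $Q=[\omega]^{\le1}$, a sequence of singletons converging to $\emptyset$. Then $L_n=[\omega]^{\le n}$, and $(\Gamma,\tau)$ is a countable sequential $k_\omega$-group. It is not first countable. Indeed, pairwise disjoint sets of size $k+1$ converge to $\emptyset$ inside $L_{k+1}$, so every neighborhood of $\emptyset$ contains a set of size $k+1$ for each $k$. If $U_0\supseteq U_1\supseteq\cdots$ were a base at $\emptyset$, sets $x_k\in U_k$ of size $k+1$ would converge to $\emptyset$; but $\{x_k:k<\omega\}$ meets each $L_n$ in a finite set, so it is closed, and it does not contain $\emptyset$.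
\end{example}

\section{The plan, and reflection in the smallest case}\label{sec:model}

To leave the countable world, replace $\omega$ by $\omega_1$ in Example~\ref{ex:countable} and consider $H=[\omega_1]^{<\omega}$. The sets $[\omega_1]^{\le n}$ are closed in $2^{\omega_1}$, hence compact, and the topology they determine on $H$ is $k_\omega$ by its definition. Three things have to change.

First, we need more compact sets: $\omega_1$ many compact families $\mathcal S_\delta$ of finite sets, which cannot be packed into countably many countably compact sets. These are built in Section~\ref{sec:coherent}.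

Second, $H$ is not separable in any topology finer than the pointwise one: a countable subset of $H$ lies in $[\delta]^{<\omega}$ for some $\delta<\omega_1$, and $\{y:\delta\in y\}$ is an open set that misses it. We shall add countably many new generators $d_n$ and make every singleton $\{\xi\}$ the limit of a sequence of them.

Third, we want a group topology determined by uncountably many compact sets. The proof of Lemma~\ref{lem:komega}(iii) builds a neighborhood by recursion along a chain of length $\omega$, and it does not apply to such a family. We therefore reverse the order. We cut the group at each countable ordinal $\gamma$, put a $k_\omega$-group topology on the countable part below $\gamma$, and give the whole group the initial topology for the cutting maps $y\mapsto y\cap\gamma$. This is a group topology for free. The work is then to prove that it is determined by the intended compact sets and that it is sequential. The tool is a reflection principle: a sequentially closed set is invariant under cutting at a suitable $\delta$. The principle is already visible in $[\omega_1]^{\le2}$.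

\begin{example}\label{ex:graph}
Let $A\subseteq[\omega_1]^{\le2}$ be sequentially closed in the pointwise topology and let $x\in[\omega_1]^{\le2}\setminus A$. We find $\delta<\omega_1$ with $x\subseteq\delta$ and $y\cap\delta\in A$ for all $y\in A$.

Think of the pairs in $A$ as the edges of a graph on $\omega_1$ and of the singletons in $A$ as marked vertices. Two kinds of sequences converge: $\{\xi,\eta_i\}\to\{\xi\}$ if the $\eta_i$ are distinct, and $y_i\to\emptyset$ if the $y_i$ are pairwise disjoint. So an unmarked vertex $\xi$ has a finite set $F(\xi)$ of neighbors. If $\emptyset\notin A$, then $A$ has no infinite pairwise disjoint subfamily, and the union $F(\emptyset)$ of a maximal one is a finite set meeting every member of $A$. Choose $\delta_0$ containing $x$, and containing $F(\emptyset)$ if $\emptyset\notin A$; choose $\delta_{k+1}\ge\delta_k$ containing $F(\xi)$ for the countably many unmarked $\xi<\delta_k$; and let $\delta=\sup_k\delta_k$. Let $y\in A$. If $y\subseteq\delta$, then $y\cap\delta=y\in A$. If $y\cap\delta=\emptyset$, then $\emptyset\in A$, since otherwise $y$ would meet $F(\emptyset)\subseteq\delta$. If $y=\{\xi,\eta\}$ with $\xi<\delta\le\eta$, then $\xi$ is marked,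 since otherwise $\eta\in F(\xi)\subseteq\delta$; so $y\cap\delta=\{\xi\}\in A$.

Now the question whether $A$ is closed moves to the countable level $\delta$. The set $A\cap[\delta]^{\le2}$ is sequentially closed in the metrizable space $[\delta]^{\le2}$, hence closed there. The map $y\mapsto y\cap\delta$ is continuous, so $\{y:y\cap\delta\notin A\}$ is open. It contains $x$ and misses $A$. Hence $A$ is closed, and $[\omega_1]^{\le2}$ is sequential.
\end{example}

\section{Coherent functions and compact families of finite sets}\label{sec:coherent}

The family $[\omega_1]^{\le n}$ is compact because it bounds the size of its members. The bound need not be uniform: it is enough that each point $\xi$ bounds the size of the members containing it. For $D\subseteq\omega_1$ and $e:D\to\omega\setminus\{0\}$ let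
\[
\mathcal S(e)=\{y\in[D]^{<\omega}:\ |y|\le e(\xi)\text{ for all }\xi\in y\}.
\]
This family contains $\emptyset$, it contains all singletons of $D$ because $e\ge1$, and it is closed under taking subsets. For $D=\omega$ and $e(\xi)=\xi+1$, it consists of $\emptyset$ and the nonempty finite sets $y$ with $|y|\le\min y+1$; it has members of every finite size.

\begin{lemma}\label{lem:Scompact}
The family $\mathcal S(e)$ is closed in $2^{\omega_1}$, hence compact in the pointwise topology. It is metrizable if $D$ is countable.
\end{lemma}

\begin{proof}
Let $z\subseteq\omega_1$ lie in the closure of $\mathcal S(e)$. Every finite $z'\subseteq z$ is contained in some $y\in\mathcal S(e)$, because $\{y:z'\subseteq y\}$ is a neighborhood of $z$; so $z'\in\mathcal S(e)$. In particular $z\subseteq D$, and for $\xi\in z$ every finite subset of $z$ containing $\xi$ has at most $e(\xi)$ elements. Hence $z$ is finite, and $z\in\mathcal S(e)$. For countable $D$ the family is homeomorphic to a subspace of $2^D$.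
\end{proof}

We want one function $e_\delta$ on each countable ordinal $\delta$, subject to two demands that pull in opposite directions. The functions should nearly agree, so that the family attached to $\delta$ stays compact when it is viewed from another level $\gamma$. And no uncountable set $\Delta$ of them should have a common upper bound $e:\omega_1\to\omega\setminus\{0\}$, for then the single compact family $\mathcal S(e)$ would contain all $\mathcal S(e_\delta)$, $\delta\in\Delta$. The second demand is met if each $e_\delta$ is finite-to-one: a function $e$ on $\omega_1$ is constant on some countably infinite set $B$, and for $\delta\in\Delta$ above $B$ the function $e_\delta$ is unbounded on $B$.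

\begin{lemma}\label{lem:coherent}
There are finite-to-one functions $e_\delta:\delta\to\omega\setminus\{0\}$, $\delta<\omega_1$, that are \emph{coherent}: for $\gamma<\delta$ the set $\{\xi<\gamma:e_\gamma(\xi)\ne e_\delta(\xi)\}$ is finite.
\end{lemma}

\begin{proof}
We use recursion on $\delta$. Let $e_0=\emptyset$, and let $e_{\delta+1}$ extend $e_\delta$ by $e_{\delta+1}(\delta)=1$; this preserves both properties. For a limit ordinal $\delta$ choose $0=\delta_0<\delta_1<\cdots$ with supremum $\delta$, and on the block $I_n=[\delta_n,\delta_{n+1})$ put
\[
e_\delta(\xi)=\max\big(e_{\delta_{n+1}}(\xi),\,n\big).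
\]
If $\xi\in I_n$ and $e_\delta(\xi)\le k$, then $n\le k$ and $e_{\delta_{n+1}}(\xi)\le k$. So only finitely many blocks contain such a $\xi$, and each contains finitely many; thus $e_\delta$ is finite-to-one. On $I_n$ the function $e_\delta$ differs from $e_{\delta_{n+1}}$ only on the finite set where $e_{\delta_{n+1}}<n$. For $n<m$, the inductive hypothesis says that $e_{\delta_{n+1}}$ and $e_{\delta_m}$ differ at finitely many points of $I_n$. Since $\delta_m=I_0\cup\dots\cup I_{m-1}$, the functions $e_\delta$ and $e_{\delta_m}$ differ at finitely many points of $\delta_m$. Given $\gamma<\delta$, pick $m$ with $\gamma<\delta_m$; then both $e_\gamma$ and $e_\delta$ differ from $e_{\delta_m}$ at finitely many points of $\gamma$.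
\end{proof}

Fix such functions and put $\mathcal S_\delta=\mathcal S(e_\delta)$. The next two lemmas are the only places where the two properties of the $e_\delta$ are used: coherence in the first, finite-to-oneness in the second.

\begin{lemma}\label{lem:cut}
For all $\gamma,\delta<\omega_1$ there is $m\ge1$ such that for every $y\in\mathcal S_\delta$ the set $y\cap\gamma$ is a sum of $m$ members of $\mathcal S_\gamma$.
\end{lemma}

\begin{proof}
Let $F=\{\xi<\min(\gamma,\delta):e_\gamma(\xi)\ne e_\delta(\xi)\}$, a finite set, and $m=1+|F|$. For $y\in\mathcal S_\delta$ put $y'=(y\cap\gamma)\setminus F$. Each $\xi\in y'$ lies below $\min(\gamma,\delta)$ and outside $F$, so $|y'|\le|y|\le e_\delta(\xi)=e_\gamma(\xi)$, and $y'\in\mathcal S_\gamma$. Now $y\cap\gamma$ is the sum of $y'$ and the at most $|F|$ singletons $\{\xi\}\in\mathcal S_\gamma$, $\xi\in y\cap F$. Add copies of $\emptyset$ to reach $m$ summands.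
\end{proof}

\begin{remark}\label{rem:coherence}
For two unrelated finite-to-one functions the lemma fails. Partition $\omega$ into blocks $I_k$, $k\ge1$, with $|I_k|=k^2$, and let $e=k$ and $e'=k^2$ on $I_k$. Then $I_k\in\mathcal S(e')$, while a member of $\mathcal S(e)$ that meets $I_k$ has at most $k$ elements, so $I_k$ is not a sum of fewer than $k$ members of $\mathcal S(e)$. By Lemma~\ref{lem:general}(i), $\mathcal S(e')$ is not compact in the topology that Lemma~\ref{lem:komega} builds on $[\omega]^{<\omega}$ from the pointwise topology and $Q=\mathcal S(e)$.
\end{remark}

The second lemma sharpens the absence of a common upper bound: the union of uncountably many $\mathcal S_\delta$ contains a sequence that converges pointwise to an infinite set. To choose the points one at a time, we must keep at each step enough $\delta$ in reserve for every future size $k$; ``uncountably many'' is the notion of largeness that survives.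

\begin{lemma}\label{lem:escape}
Let $\Delta\subseteq\omega_1$ be uncountable. There are distinct $\xi_1,\xi_2,\ldots<\omega_1$ such that $\{\xi_1,\dots,\xi_k\}\in\bigcup_{\delta\in\Delta}\mathcal S_\delta$ for every $k\ge1$.
\end{lemma}

\begin{proof}
For a finite $p\subseteq\omega_1$ and $k\ge1$ let
\[
\Delta(p,k)=\{\delta\in\Delta:\ p\subseteq\delta\text{ and }e_\delta(\xi)\ge k\text{ for all }\xi\in p\},
\]
and call $p$ \emph{fine} if $\Delta(p,k)$ is uncountable for every $k$. The empty set is fine, since $\Delta(\emptyset,k)=\Delta$.

Let $p$ be fine and fix $k$. We claim that $\Delta(p\cup\{\xi\},k)$ is uncountable for all but finitely many $\xi<\omega_1$. Otherwise there is a countably infinite set $B$ of ordinals $\xi$ for which $\Delta(p\cup\{\xi\},k)$ is countable. As $\Delta(p,k)$ is uncountable, it has an element $\delta>\sup B$ outside the countable set $\bigcup_{\xi\in B}\Delta(p\cup\{\xi\},k)$. For $\xi\in B$ we have $p\cup\{\xi\}\subseteq\delta$ and $e_\delta\ge k$ on $p$, so $\delta\notin\Delta(p\cup\{\xi\},k)$ forces $e_\delta(\xi)<k$. Thus $e_\delta$ takes finitely many values on the infinite set $B$, although it is finite-to-one.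

Letting $k$ vary, we see that $p\cup\{\xi\}$ is fine for all but countably many $\xi$. So we can choose distinct $\xi_1,\xi_2,\dots$ recursively with every $y_k=\{\xi_1,\dots,\xi_k\}$ fine. For any $\delta\in\Delta(y_k,k)$ we have $y_k\subseteq\delta$ and $|y_k|=k\le e_\delta(\xi)$ for all $\xi\in y_k$, that is, $y_k\in\mathcal S_\delta$.
\end{proof}

\section{The group}\label{sec:group}

\subsection*{The algebra and the coarse topology}

Fix infinite sets $a_\xi\subseteq\omega$, $\xi<\omega_1$, that are \emph{almost disjoint}: $a_\xi\cap a_\eta$ is finite for $\xi\ne\eta$. (Identify $\omega$ with the set of finite binary strings, and take the sets of finite initial segments of $\omega_1$ distinct infinite binary strings.) The set $a_\xi$ will index the sequence that converges to the singleton $\{\xi\}$, and almost disjointness keeps the limits from colliding.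

Let $G=[\omega]^{<\omega}\times[\omega_1]^{<\omega}$, the Boolean group with basis
\[
d_n=(\{n\},\emptyset)\quad(n<\omega),\qquad b_\xi=(\emptyset,\{\xi\})\quad(\xi<\omega_1).
\]
We identify a finite set $u\subseteq\omega_1$ with $(\emptyset,u)=\sum_{\xi\in u}b_\xi$, so that $[\omega_1]^{<\omega}$ and all $\mathcal S_\delta$ are subsets of $G$. For $\gamma<\omega_1$ let
\[
G_\gamma=\{(s,u)\in G:u\subseteq\gamma\},\qquad r_\gamma:G\to G_\gamma,\quad r_\gamma(s,u)=(s,u\cap\gamma).
\]
Then $G_\gamma$ is a countable subgroup, and $r_\gamma$ is a homomorphism that is the identity on $G_\gamma$.

Define homomorphisms $\varphi_k,\psi_\xi:G\to\mathbb Z/2\mathbb Z$ for $k<\omega$ and $\xi<\omega_1$ by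
\[
\varphi_k(s,u)=|s\cap\{k\}|,\qquad \psi_\xi(s,u)=|s\cap a_\xi|+|u\cap\{\xi\}|\pmod 2 .
\]
On the basis, $\varphi_k$ equals $1$ only at $d_k$, while $\psi_\xi$ equals $1$ exactly at $b_\xi$ and at the $d_n$ with $n\in a_\xi$. Let $\iota:G\to2^\omega\times2^{\omega_1}$ be the homomorphism with coordinates $\varphi_k$ and $\psi_\xi$, and let $\iota_\gamma:G_\gamma\to2^\omega\times2^\gamma$ be the one with coordinates $\varphi_k$ and $\psi_\xi$ for $\xi<\gamma$. Both are injective: if all $\varphi_k$ vanish at $(s,u)$, then $s=\emptyset$, and then $\psi_\xi(s,u)=1$ exactly for $\xi\in u$. Let $\rho$ and $\rho_\gamma$ be the group topologies that $\iota$ and $\iota_\gamma$ induce on $G$ and $G_\gamma$. Both are Hausdorff, $\rho_\gamma$ is metrizable because $\gamma$ is countable, and on $[\omega_1]^{<\omega}$ and $[\gamma]^{<\omega}$, respectively, they are the pointwise topologies.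

Recall that the \emph{initial topology} for maps $f_i:Y\to Y_i$ into spaces $Y_i$ is the coarsest topology on $Y$ that makes all $f_i$ continuous. Its restriction to a subset is the initial topology for the restricted maps, and it is a group topology if the $f_i$ are homomorphisms into topological groups. Since $\varphi_k\circ r_\gamma=\varphi_k$ for all $k$ and $\psi_\xi\circ r_\gamma=\psi_\xi$ for $\xi<\gamma$, and every $\xi$ lies below some $\gamma$,
\begin{equation}\label{eq:rho}
\rho\text{ is the initial topology for the maps }r_\gamma:G\to(G_\gamma,\rho_\gamma),\ \gamma<\omega_1 .
\end{equation}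

Let $X=\{0\}\cup\{d_n:n<\omega\}\cup\{b_\xi:\xi<\omega_1\}$. A space is \emph{sequentially compact} if every sequence in it has a convergent subsequence.

\begin{lemma}\label{lem:X}
In the topology $\rho$:
\begin{enumerate}
\item[(i)] $d_n\to b_\xi$ as $n\to\infty$ through $a_\xi$;
\item[(ii)] if $z_i\in[\omega_1]^{<\omega}$ are pairwise disjoint, then $z_i\to0$;
\item[(iii)] $X$ is compact and sequentially compact.
\end{enumerate}
\end{lemma}

\begin{proof}
Convergence in $\rho$ means that every coordinate is eventually equal to the corresponding coordinate of the limit.

(i) For $n\in a_\xi$ we have $\psi_\xi(d_n)=1=\psi_\xi(b_\xi)$. For $\eta\ne\xi$, $\psi_\eta(d_n)=0=\psi_\eta(b_\xi)$ once $n$ is above the finite set $a_\xi\cap a_\eta$. And $\varphi_k(d_n)=0=\varphi_k(b_\xi)$ for $n>k$.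

(ii) All $\varphi_k(z_i)$ vanish, and each $\xi$ lies in at most one $z_i$.

(iii) For compactness we show that $\iota(X)$ is closed. Let $(f,g)\in2^\omega\times2^{\omega_1}$ lie in its closure. If $f(k)=1$ for some $k$, then the neighborhood $\{(f',g'):f'(k)=1\}$ meets $\iota(X)$ only in $\iota(d_k)$, so $(f,g)=\iota(d_k)$. Now let $f=0$. Suppose $g(\xi)=g(\eta)=1$ with $\xi\ne\eta$. The neighborhood of $(f,g)$ given by $g'(\xi)=g'(\eta)=1$ and $f'(k)=0$ for $k\in a_\xi\cap a_\eta$ contains neither $\iota(0)$ nor any $\iota(b_\zeta)$, and it contains no $\iota(d_n)$, because the first condition forces $n\in a_\xi\cap a_\eta$ and the second then fails at $k=n$. This is a contradiction, so $g$ has at most one nonzero coordinate, and $(f,g)$ is $\iota(0)$ or some $\iota(b_\xi)$.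

A sequence in $X$ without a constant subsequence has a subsequence of distinct $b_\xi$, which tends to $0$ by (ii), or a subsequence $d_{n_i}$ with $n_i$ strictly increasing. In the latter case, if infinitely many $n_i$ lie in one $a_\xi$, those terms tend to $b_\xi$ by (i). Otherwise every $\psi_\xi(d_{n_i})$ and every $\varphi_k(d_{n_i})$ is eventually $0$, and $d_{n_i}\to0$.
\end{proof}

\subsection*{The fine topology}

The topology $\rho$ has the convergent sequences we asked for, but it treats $G$ as a mere subgroup of a cube and does not see the families $\mathcal S_\delta$. We refine it level by level. For $\gamma<\omega_1$ let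
\[
Q_\gamma=\{d_n:n<\omega\}\cup\mathcal S_\gamma=r_\gamma(X)\cup\mathcal S_\gamma ;
\]
the two descriptions agree because $r_\gamma(X)=\{0\}\cup\{d_n:n<\omega\}\cup\{b_\xi:\xi<\gamma\}$ and $\mathcal S_\gamma$ contains $0$ and the $b_\xi$ with $\xi<\gamma$. The set $Q_\gamma$ contains $0$ and generates $G_\gamma$. It is compact in $\rho_\gamma$: the set $r_\gamma(X)$ is a continuous image of $X$ by \eqref{eq:rho} and Lemma~\ref{lem:X}(iii), and $\mathcal S_\gamma$ is compact by Lemma~\ref{lem:Scompact}. Let $L_{\gamma,n}$ be the set of sums of $n$ elements of $Q_\gamma$, and let $\tau_\gamma=\tau(G_\gamma,\rho_\gamma,Q_\gamma)$ be the group topology of Lemma~\ref{lem:komega}.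

\begin{definition}
The topology $\tau$ on $G$ is the initial topology for the homomorphisms $r_\gamma:G\to(G_\gamma,\tau_\gamma)$, $\gamma<\omega_1$. From now on $G$ carries $\tau$ unless another topology is named.
\end{definition}

Thus $\tau$ is a group topology. Since $\tau_\gamma\supseteq\rho_\gamma$, \eqref{eq:rho} gives $\tau\supseteq\rho$; so $\tau$ is Hausdorff and $\iota$ is continuous on $G$. The compact sets that are meant to determine $\tau$ are
\[
K_{\delta,n}=\text{the set of sums of $n$ elements of }X\cup\mathcal S_\delta\qquad(\delta<\omega_1,\ n<\omega).
\]
Note that $L_{\delta,n}\subseteq K_{\delta,n}$, that $K_{0,n}$ is the set of $n$-fold sums of $X$, that $[\omega_1]^{\le m}\subseteq K_{0,m}$, and that $(s,u)\in K_{0,|s|+|u|}$. We must check that these sets remain compact after the refinement.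

\begin{lemma}\label{lem:K}
On each $K_{\delta,n}$ the topologies $\tau$ and $\rho$ agree, and $K_{\delta,n}$ is compact and sequentially compact in $G$.
\end{lemma}

\begin{proof}
Fix $\gamma$ and let $m\ge1$ be as in Lemma~\ref{lem:cut}. Then $r_\gamma(\mathcal S_\delta)\subseteq L_{\gamma,m}$ and $r_\gamma(X)\subseteq Q_\gamma\subseteq L_{\gamma,m}$, so $r_\gamma(K_{\delta,n})\subseteq L_{\gamma,nm}$. On $L_{\gamma,nm}$ the topologies $\tau_\gamma$ and $\rho_\gamma$ agree. Hence the maps $r_\gamma|_{K_{\delta,n}}$, $\gamma<\omega_1$, define the same initial topology whether the targets carry $\tau_\gamma$ or $\rho_\gamma$. The first is $\tau$ on $K_{\delta,n}$, and the second is $\rho$ by \eqref{eq:rho}.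

So we may work in $\rho$. The set $X\cup\mathcal S_\delta$ is compact and sequentially compact, by Lemma~\ref{lem:X}(iii) and because $\mathcal S_\delta$ is compact metrizable. Both properties pass to its $n$-th power (for sequential compactness, pass to a subsequence in one coordinate after another) and then to $K_{\delta,n}$, the image of that power under the continuous addition map.
\end{proof}

\begin{corollary}\label{cor:conv}
In $G$ we have $d_n\to b_\xi$ as $n\to\infty$ through $a_\xi$, and $z_i\to0$ whenever $m<\omega$ and $z_i\in[\omega_1]^{\le m}$ are pairwise disjoint.
\end{corollary}

\begin{proof}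
These sequences and their limits lie in $K_{0,1}$ and $K_{0,m}$, respectively. Apply Lemmas~\ref{lem:X} and~\ref{lem:K}.
\end{proof}

\begin{remark}\label{rem:levels}
The topology $\tau_\delta$ is not the topology that $G_\delta$ inherits from $G$. Along $a_\delta$ the sequence $d_n$ tends to $b_\delta\notin G_\delta$ in $G$, but to $r_\delta(b_\delta)=0$ in $\tau_\delta$. A sequence that converges in $\tau_\delta$ may thus converge in $G$ to a different point. This did not happen in Example~\ref{ex:graph}, and it is the one new difficulty in the next section.
\end{remark}

\section{The sets $K_{\delta,n}$ determine the topology}\label{sec:reflection}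

We prove the key proposition for all finite powers at once; on a first reading take $l=1$. The map $r_\delta$ acts on $G^l$ coordinatewise, and $r_\delta:G^l\to(G_\delta,\tau_\delta)^l$ is continuous.

\begin{proposition}\label{prop:key}
Let $l\ge1$ and $A\subseteq G^l$. Suppose that $A\cap K_{\delta,n}^l$ is sequentially closed in $K_{\delta,n}^l$ for all $\delta<\omega_1$ and $n<\omega$. Then $A$ is closed in $G^l$.
\end{proposition}

\begin{proof}
Let $x\in G^l\setminus A$. As in Example~\ref{ex:graph}, we find a level $\delta$ with $x\in G_\delta^l$ and $r_\delta(A)\subseteq A$, show that $A\cap G_\delta^l$ is closed at that level, and pull back its complement.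

\medskip
\noindent\emph{Step 1: choice of $\delta$.} An element $y\in A$ is the sum of $w=r_\delta(y)$ and a tail $z$ supported above $\delta$, so we record, for each $w$, which tails lead into $A$. For a tuple $z=(z_1,\dots,z_l)$ of finite subsets of $\omega_1$ let $\operatorname{supp}z=z_1\cup\dots\cup z_l$, and call two tuples \emph{disjoint} if their supports are disjoint. For $w\in G^l$ and $m\ge1$ let
\[
\mathcal Z(w,m)=\big\{z\in([\omega_1]^{\le m})^l:\ z\ne0,\ w+z\in A\big\}.
\]
There are two cases.
\begin{enumerate}
\item[(I)] $\mathcal Z(w,m)$ contains infinitely many pairwise disjoint tuples $z^1,z^2,\dots$. Then $w\in A$. Indeed, $z^i\to0$ in $G^l$ by Corollary~\ref{cor:conv} applied in each coordinate, so $w+z^i\to w$. If $w\in K_{0,n}^l$, then $w$ and all $w+z^i$ lie in $K_{0,n+m}^l$, and the hypothesis on $A$ applies.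
\item[(II)] Otherwise, choosing pairwise disjoint members of $\mathcal Z(w,m)$ one after another must stop, at a finite maximal pairwise disjoint subfamily. Let $F(w,m)$ be the union of the supports of its members. This finite set meets $\operatorname{supp}z$ for every $z\in\mathcal Z(w,m)$: if not, then $z$, having nonempty support, would not belong to the subfamily and could be added to it.
\end{enumerate}
Choose $\delta_0<\omega_1$ with $x\in G_{\delta_0}^l$. Given $\delta_k$, there are only countably many pairs $(w,m)$ with $w\in G_{\delta_k}^l$, so there is $\delta_{k+1}\ge\delta_k$ containing $F(w,m)$ for all such pairs in case (II). Let $\delta=\sup_k\delta_k<\omega_1$. Every finite subset of $\delta$ lies in some $\delta_k$, so $G_\delta^l=\bigcup_kG_{\delta_k}^l$. Hence $x\in G^l_\delta$, and $F(w,m)\subseteq\delta$ for every pair $(w,m)$ in case (II) with $w\in G_\delta^l$.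

\medskip
\noindent\emph{Step 2: $r_\delta(A)\subseteq A$.} Let $y\in A$ have coordinates $y_j=(s_j,v_j)$. Put $w=r_\delta(y)\in G_\delta^l$ and $z=(v_1\setminus\delta,\dots,v_l\setminus\delta)$, so that $y=w+z$. If $z=0$, then $w=y\in A$. Otherwise $z\in\mathcal Z(w,m)$ for $m=\max_j|v_j\setminus\delta|\ge1$, and $\operatorname{supp}z$ misses $\delta$. In case (II) it would meet $F(w,m)\subseteq\delta$. So $(w,m)$ is in case (I), and $w\in A$.

\medskip
\noindent\emph{Step 3: $A\cap G_\delta^l$ is closed in $(G_\delta,\tau_\delta)^l$.} By Lemma~\ref{lem:komega}(iv) it suffices to show that $A\cap L_{\delta,n}^l$ is closed in the metrizable space $(L_{\delta,n}^l,\rho_\delta^l)$ for each $n$. Let $x_k\in A\cap L_{\delta,n}^l$ converge to $x^*\in L_{\delta,n}^l$ in $\rho_\delta^l$. The hypothesis on $A$ concerns convergence in $G^l$, and by Remark~\ref{rem:levels} the sequence need not converge to $x^*$ there. But $L_{\delta,n}^l\subseteq K_{\delta,n}^l$, and $K_{\delta,n}^l$ is sequentially compact by Lemma~\ref{lem:K}. So a subsequence $x_{k_i}$ converges in $G^l$ to some $x'\in K_{\delta,n}^l$, and $x'\in A$ by hypothesis. The map $r_\delta$ is continuous from $G^l$ to $(G_\delta,\rho_\delta)^l$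 and fixes each $x_k$, so $r_\delta(x')=\lim_ix_{k_i}=x^*$, the limit being taken in $\rho_\delta^l$. By Step~2, $x^*\in A$.

\medskip
\noindent\emph{Step 4.} The set $U=r_\delta^{-1}(G_\delta^l\setminus A)$ is open in $G^l$ by Step~3. It contains $x$, since $r_\delta(x)=x\notin A$, and it misses $A$ by Step~2. As $x\notin A$ was arbitrary, $A$ is closed.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The group $G$ is Boolean and Hausdorff, and $|G|=\omega_1$ because $G$ is the set of finite sums from a basis of size $\omega_1$.

\medskip
\noindent\emph{$G^l$ is sequential for every $l\ge1$.} If $A\subseteq G^l$ is sequentially closed, then $A\cap K_{\delta,n}^l$ is sequentially closed in $K_{\delta,n}^l$ for all $\delta$ and $n$, so $A$ is closed by Proposition~\ref{prop:key}.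

\medskip
\noindent\emph{Part (a), and separability of $G$.} The set $X=K_{0,1}$ generates $G$ and is compact by Lemma~\ref{lem:K}. By Corollary~\ref{cor:conv}, the closure of $\{d_n:n<\omega\}$ contains every $b_\xi$, and then also $0$, which is the limit of $b_0,b_1,b_2,\dots$; so $X$ is separable. The compact sets $K_{0,n}$ cover $G$, so $G$ is $\sigma$-compact. The closure of the countable subgroup $G_0$ generated by the $d_n$ is a subgroup containing $X$, so it is $G$.

\medskip
\noindent\emph{$G$ is not metrizable.} Every neighborhood $U$ of $0$ contains all but finitely many $b_\xi$, since a sequence of distinct $b_\xi$ outside $U$ would converge to $0$ by Corollary~\ref{cor:conv}. If $(U_n)$ were a countable base at $0$, then all but countably many $b_\xi$ would lie in $\bigcap_nU_n$, which is $\{0\}$ in a Hausdorff space.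

\medskip
\noindent\emph{$G$ is not $c_\omega$.} Suppose closed countably compact sets $C_0\subseteq C_1\subseteq\cdots$ cover $G$ and determine its topology. Each $\mathcal S_\delta$ is compact in $G$, because it is compact in $\rho$ and lies in $K_{\delta,1}$, where $\tau=\rho$. By Lemma~\ref{lem:general}(i), $\mathcal S_\delta\subseteq C_{n(\delta)}$ for some $n(\delta)$, so there are $n$ and an uncountable $\Delta\subseteq\omega_1$ with $\mathcal S_\delta\subseteq C_n$ for all $\delta\in\Delta$. Take $\xi_1,\xi_2,\dots$ as in Lemma~\ref{lem:escape}, and put $y_k=\{\xi_1,\dots,\xi_k\}\in C_n$ and $z=\{\xi_i:i\ge1\}$. The infinite set $\{y_k:k\ge1\}$ has an accumulation point $p=(s,u)\in C_n$. Since $\iota$ is continuous, every neighborhood of $\iota(p)$ contains $\iota(y_k)$ for infinitely many $k$. But $\iota(y_k)=(\emptyset,y_k)$ converges to $(\emptyset,z)$ in $2^\omega\times2^{\omega_1}$, so $\iota(p)=(\emptyset,z)$. The first coordinate gives $s=\emptyset$; then $\iota(p)=(\emptyset,u)$, so the finite set $u$ equals the infinite set $z$. This is a contradiction.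

\medskip
\noindent\emph{Part (b).} We have seen that $G^l$ is sequential. It is separable, with countable dense subset $G_0^l$. It contains the closed subspace $G\times\{0\}^{l-1}$, homeomorphic to $G$. Metrizability passes to subspaces, and $c_\omega$ passes to closed subspaces by Lemma~\ref{lem:general}(iii), so $G^l$ has neither property.

\medskip
\noindent\emph{Part (c).} Suppose countably compact sets $D_0,D_1,\dots$ determine the topology of $G$. They are closed by Lemma~\ref{lem:general}(ii). The sets $C_n=D_0\cup\dots\cup D_n\cup K_{0,n}$ are closed and countably compact, they increase, and they cover $G$. If $F\cap C_n$ is closed in $C_n$ for all $n$, then $F\cap D_n$ is closed in $D_n$ for all $n$, so $F$ is closed. Thus $G$ would be $c_\omega$, which is false. On the other hand, the sets $K_{\delta,n}$ are compact, and if $A\cap K_{\delta,n}$ is closed in $K_{\delta,n}$ for all $\delta$ and $n$, then $A$ is closed by Proposition~\ref{prop:key} with $l=1$. So this family determines the topology. It has at most $\omega_1$ members, and it is uncountable by what we have just shown. This completes the proof of Theorem~\ref{thm:main}. \qed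

\begin{remark}\label{rem:finite-to-one}
That the $e_\delta$ are finite-to-one enters only through Lemma~\ref{lem:escape}, and it cannot be dropped. Run the construction with $e_\delta=e|_\delta$ for a single function $e:\omega_1\to\omega\setminus\{0\}$. These functions are coherent, so Lemma~\ref{lem:K} and Proposition~\ref{prop:key} still hold. Now $r_\gamma(\mathcal S(e))\subseteq\mathcal S_\gamma$ for all $\gamma$, so the proof of the first part of Lemma~\ref{lem:K} shows that $\tau=\rho$ on the set $K_n$ of $n$-fold sums of $X\cup\mathcal S(e)$, and $K_n$ is compact by Lemmas~\ref{lem:Scompact} and~\ref{lem:X}(iii). Since $K_{\delta,n}\subseteq K_n$ for all $\delta$, the increasing sequence $(K_n)$ covers the group and determines its topology, and the group is $k_\omega$.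
\end{remark}

\begin{thebibliography}{1}

\bibitem{HS}
Michael Hru\v{s}\'ak and Alexander Shibakov,
\emph{Invariant Ideal Axiom},
arXiv:2204.03079 (2022).

\end{thebibliography}
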